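\title{Talagrand's $L_1$--$L_2$ inequality in Banach spaces of Rademacher type 2}

\begin{abstract}
We prove that every Banach space of Rademacher type $2$ satisfies Talagrand's $L_1$--$L_2$ inequality for vector-valued functions on the discrete cube, with constant $12K^2$, where $K$ is the type $2$ constant. Since the inequality forces type $2$, it characterizes type $2$. The proof runs the noise in each coordinate for its own time and treats what remains in one step, through the inverse of the Laplacian of the cube. It works for every type $p\in(1,2]$ and extends to products of probability spaces.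
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $(E,\|\cdot\|_E)$ be a Banach space and let $X=(X_1,\dots,X_n)$ be uniformly distributed on the cube $\{-1,1\}^n$, so that the $X_i$ are independent Rademacher signs. For $f:\{-1,1\}^n\to E$ and $q\ge1$ write $\mathbb Ef=\mathbb Ef(X)$ and $\|f\|_q=(\mathbb E\|f(X)\|_E^q)^{1/q}$, and define the discrete derivatives
\[
D_if(x)=\frac{f(x_1,\dots,x_i,\dots,x_n)-f(x_1,\dots,-x_i,\dots,x_n)}{2},\qquad i=1,\dots,n.
\]
How far can $f$ be from its mean when its derivatives are small? For $E=\mathbb R$ a first answer is the Poincar\'e inequality $\|f-\mathbb Ef\|_2^2\le\sum_i\|D_if\|_2^2$, which follows from \eqref{eq:hilbert} below. It is wasteful when the derivatives live on small sets, and this is measured by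
\[
L_i(f)=\log\frac{\|D_if\|_2}{\|D_if\|_1}\ge0 .
\]
The number $L_i(f)$ is $0$ when $\|D_if\|_E$ is constant, and it is $\frac12\log(1/\delta)$ when $\|D_if\|_E$ is a multiple of the indicator of a set of measure $\delta$. We say that $E$ \emph{satisfies the Talagrand inequality} if there is $C=C(E)>0$ such that for every $n$ and every $f:\{-1,1\}^n\to E$,
\begin{equation}\label{eq:talagrand}
\|f-\mathbb Ef\|_2^2\le C\sum_{i=1}^n\frac{\|D_if\|_2^2}{1+\log\big(\|D_if\|_2/\|D_if\|_1\big)} .
\end{equation}
In this sum and in all similar ones, a term with $D_if\equiv0$ is $0$. For $E=\mathbb R$, \eqref{eq:talagrand} is Talagrand's $L_1$--$L_2$ inequality.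

\begin{example}\label{ex:point}
Let $f$ be the indicator of the point $(1,\dots,1)$. Its variance is $2^{-n}(1-2^{-n})$. The function $|D_if|$ equals $\frac12$ on two points and $0$ elsewhere, so $\|D_if\|_2^2=2^{-n-1}$ and $L_i(f)=\frac{n-1}2\log2$. The Poincar\'e bound $n2^{-n-1}$ is too large by a factor of order $n$. The sum in \eqref{eq:talagrand} is at most $2^{-n}/\log2$, because $\frac n2\log2\le1+\frac{n-1}2\log2$, and this is the order of the variance.
\end{example}

For vector-valued $f$ the geometry of $E$ enters. Let $1<p\le2$. The space $E$ has \emph{(Rademacher) type $p$ with constant $T$} if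
\[
\mathbb E\Big\|\sum_{j=1}^m\varepsilon_jv_j\Big\|_E^p\le T^p\sum_{j=1}^m\|v_j\|_E^p
\]
for all finite families $v_1,\dots,v_m\in E$ and independent Rademacher signs $\varepsilon_1,\dots,\varepsilon_m$. For $p=2$ we write $K$ for the constant. A Hilbert space has type $2$ with $K=1$, as one sees by expanding the square. The space $\ell_1$ does not have type $2$: for the unit vectors the left side is $m^2$ and the right side is $K^2m$.

Type $2$ is necessary for \eqref{eq:talagrand}. For a linear function $f(x)=\sum_ix_iv_i$ we have $\mathbb Ef=0$, $D_if(x)=x_iv_i$ and $\|D_if\|_q=\|v_i\|_E$ for every $q$, so the logarithms vanish and \eqref{eq:talagrand} is the type $2$ inequality with $K=\sqrt C$. In the other direction, Cordero-Erausquin and Eskenazis proved that if $E$ has type $2$, then there is $C=C(E)>0$ with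
\begin{equation}\label{eq:CE}
\|f-\mathbb Ef\|_2^2\le C\,(1+\sigma(f))\sum_{i=1}^n\frac{\|D_if\|_2^2}{1+L_i(f)},\qquad \sigma(f)=\max_i\log\big(1+L_i(f)\big),
\end{equation}
for all $n$ and $f$, the maximum being over the $i$ with $D_if\not\equiv0$. The question, posed in \cite{DH}, is whether every Banach space of type $2$ satisfies \eqref{eq:talagrand}, that is, whether the factor $1+\sigma(f)$ in \eqref{eq:CE} can be replaced by a constant depending only on $E$. Section~\ref{sec:model} gives a reason to guess that it can: a factor of size $\sigma(f)$ is lost by the most natural line of proof already for $E=\mathbb R$, where \eqref{eq:talagrand} is true.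

\begin{theorem}\label{thm:A}
If $E$ has type $2$ with constant $K$, then for every $n$ and every $f:\{-1,1\}^n\to E$,
\[
\|f-\mathbb Ef\|_2^2\le12K^2\sum_{i=1}^n\frac{\|D_if\|_2^2}{1+\log\big(\|D_if\|_2/\|D_if\|_1\big)} .
\]
\end{theorem}

Thus $E$ satisfies the Talagrand inequality if and only if it has type $2$. The proof passes through an inequality without logarithms and works for every type $p\in(1,2]$. Let $\Delta=\sum_iD_i$. This operator is invertible on functions of mean zero (Section~\ref{sec:operators}), and each $D_if$ has mean zero. Put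
\[
c_p=p^p\Big(\frac p{p-1}\Big)^{p-1},\qquad\text{so that } c_2=8 .
\]

\begin{theorem}\label{thm:B}
Let $1<p\le2$. The following are equivalent.
\begin{enumerate}
\item[(1)] $E$ has type $p$.
\item[(2)] There is $C_2<\infty$ such that for all $n$ and $f:\{-1,1\}^n\to E$,
\[
\|f-\mathbb Ef\|_p^p\le C_2\sum_i\|D_if\|_p^{p-1}\,\|\Delta^{-1}D_if\|_p .
\]
\item[(3)] There is $C_3<\infty$ such that for all $n$ and $f:\{-1,1\}^n\to E$,
\[
\|f-\mathbb Ef\|_p^p\le C_3\sum_i\frac{\|D_if\|_p^p}{1+\log\big(\|D_if\|_p/\|D_if\|_1\big)} .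
\]
\end{enumerate}
If $T,C_2,C_3$ are the best constants, then $T^p\le C_2\le c_pT^p$ and $T^p\le C_3\le\frac32c_pT^p$.
\end{theorem}

For $p=2$ this gives $K^2\le C_3\le12K^2$: the best constant in \eqref{eq:talagrand} is the square of the type $2$ constant up to a universal factor.

Section~\ref{sec:model} shows the idea on examples. Sections~\ref{sec:smoothing} and~\ref{sec:splitting} prove that (1) implies (2), which is where type is used. Section~\ref{sec:hyper} passes from (2) to (3) in any Banach space; the only result quoted without proof, Bonami's hypercontractive inequality, enters there. Section~\ref{sec:product} states and proves an extension to arbitrary product spaces (Theorem~\ref{thm:C}).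

\section{Noise with a separate time for each coordinate}\label{sec:operators}

For $S\subseteq\{1,\dots,n\}$ let $w_S(x)=\prod_{i\in S}x_i$. These Walsh functions form an orthonormal basis of the real functions on the cube, so every $f:\{-1,1\}^n\to E$ has a unique expansion
\[
f=\sum_Sf_S,\qquad f_S=\hat f(S)\,w_S,\qquad \hat f(S)=\mathbb E[w_Sf]\in E,
\]
and $f_\emptyset=\mathbb Ef$. Flipping $x_i$ changes the sign of $w_S$ exactly when $i\in S$, so $D_i$ keeps the components with $i\in S$ and removes the others. For $a\in[0,\infty)^n$ put $a(S)=\sum_{i\in S}a_i$. The operators of this paper are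
\begin{equation}\label{eq:diagonal}
D_if=\sum_{S\ni i}f_S,\quad \Delta f=\sum_S|S|f_S,\quad P_af=\sum_Se^{-a(S)}f_S,\quad \Delta^{-1}g=\sum_{S\ne\emptyset}\frac{g_S}{|S|},
\end{equation}
the last one for $g$ of mean zero. For a number $s\ge0$ we write $P_s=P_{(s,\dots,s)}$. Each operator multiplies each component by a scalar, so they all commute, and comparing components gives
\begin{equation}\label{eq:calculus}
\frac d{ds}P_{sa}f=-\sum_ia_iD_iP_{sa}f,\qquad \Delta\Delta^{-1}g=g,\qquad \Delta^{-1}g=\int_0^\infty P_sg\,ds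
\end{equation}
for all $f$ and all $g$ of mean zero.

The operator $P_a$ is an average. Let $\xi=(\xi_1,\dots,\xi_n)$ have independent coordinates with $\mathbb P(\xi_i=\pm1)=(1\pm e^{-a_i})/2$, so that $\mathbb E\xi_i=e^{-a_i}$, and let $x\xi$ be the coordinatewise product. Then $\mathbb Ew_S(x\xi)=w_S(x)\prod_{i\in S}\mathbb E\xi_i=e^{-a(S)}w_S(x)$, hence
\[
P_af(x)=\mathbb Ef(x\xi).
\]
So $P_a$ flips coordinate $i$ with probability $(1-e^{-a_i})/2$; we call $a_i$ the time for which the noise runs in coordinate $i$.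

Finally, write $D_if(x)=x_i\,\partial_if(x)$. Here $\partial_if(x)$ is half the difference of the values of $f$ with the $i$-th coordinate set to $1$ and to $-1$, so it does not depend on $x_i$. Thus $D_if(x\xi)=x_i\xi_i\,\partial_if(x\xi)$, where the last factor depends only on the $\xi_j$ with $j\ne i$. By independence,
\begin{equation}\label{eq:PD}
D_iP_af(x)=P_aD_if(x)=e^{-a_i}x_i\,\mathbb E\,\partial_if(x\xi).
\end{equation}

\section{Why one clock is not enough}\label{sec:model}

In this section $p=2$, and we write $A_i=\|D_if\|_2$ and $B_i=\|\Delta^{-1}D_if\|_2$.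

In a Hilbert space, inequality (2) of Theorem~\ref{thm:B} holds with constant $1$. Share the mass $\|\hat f(S)\|_E^2$ equally among the coordinates $i\in S$, and use Parseval's identity and the Cauchy--Schwarz inequality:
\begin{equation}\label{eq:hilbert}
\|f-\mathbb Ef\|_2^2=\sum_i\sum_{S\ni i}\frac{\|\hat f(S)\|_E^2}{|S|}=\sum_i\mathbb E\langle D_if,\Delta^{-1}D_if\rangle\le\sum_iA_iB_i .
\end{equation}
(Replacing $1/|S|$ by $1$ in the double sum gives the Poincar\'e inequality.) The coordinates are separated, and it remains to bound each $B_i/A_i$ by a multiple of $1/(1+L_i(f))$, which is done in Section~\ref{sec:hyper}. This is why $\sum_iA_iB_i$ is the quantity to aim for.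

Without an inner product, the natural start is $f-\mathbb Ef=\int_0^\infty\Delta P_tf\,dt$ followed by the triangle inequality,
\begin{equation}\label{eq:oneclock}
\|f-\mathbb Ef\|_2\le\int_0^\infty\|\Delta P_tf\|_2\,dt ,
\end{equation}
after which one estimates the integrand at each time. The next two examples have $E=\mathbb R$ and use disjoint blocks of coordinates $I_1,\dots,I_m$ of sizes $k_j=|I_j|=2^j$, together with the time intervals $J_j=[2^{-j-1},2^{-j}]$, which have disjoint interiors.

\begin{example}[Parities]\label{ex:parity}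
Let $f=\sum_jw_{I_j}$, so $\mathbb Ef=0$ and $\|f\|_2^2=m$. For $i\in I_j$ we have $D_if=w_{I_j}$, hence $A_i=1$, $B_i=1/k_j$, and $\sum_iA_iB_i=m$. (The sum in \eqref{eq:talagrand} is $\sum_jk_j$, so here (2) says much more than (3).) Now $\Delta P_tf=\sum_jk_je^{-k_jt}w_{I_j}$, so $\|\Delta P_tf\|_2\ge2^j/e$ on $J_j$, and the right side of \eqref{eq:oneclock} is at least $m/(2e)$, against $\sqrt m$ on the left. Block $j$ decays at time $1/k_j$, the blocks decay one after another, and \eqref{eq:oneclock} adds contributions that should be added in squares.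

Give coordinate $i$ the time $a_i=\theta B_i/A_i=\theta/k_j$ instead, with $\theta>0$. Then $a(I_j)=\theta$ for every $j$, so $P_{sa}f=e^{-s\theta}f$. All blocks now decay together, and the triangle inequality along the path $s\mapsto P_{sa}f$ loses nothing:
\[
\int_0^1\Big\|\frac d{ds}P_{sa}f\Big\|_2ds=(1-e^{-\theta})\|f\|_2=\|f-P_af\|_2 .
\]
\end{example}

\begin{example}[The factor $\sigma$]\label{ex:and}
Let $f=\sum_jh_j$ with $h_j=2^{-k_j/2}\prod_{i\in I_j}(1+x_i)$, which is $2^{k_j/2}$ times the function of Example~\ref{ex:point} on the block $I_j$. For $i\in I_j$ we get $A_i^2=\frac12$ and $L_i(f)=\frac{k_j-1}2\log2$, so the sum in \eqref{eq:talagrand} is at most $m/\log2$, and $\sigma(f)\le m\log2$ with $\sigma(f)\to\infty$ as $m\to\infty$. Every nonempty $S\subseteq I_j$ has $\hat f(S)=2^{-k_j/2}$, so for $t\in J_j$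
\[
\|\Delta P_tf\|_2^2\ge e^{-2}\,2^{-k_j}\sum_{S\subseteq I_j}|S|^2\ge e^{-2}\Big(\frac{k_j}2\Big)^2,
\]
since the average of $|S|$ over $S\subseteq I_j$ is $k_j/2$. The right side of \eqref{eq:oneclock} is therefore at least $m/(4e)$, and its square exceeds the sum in \eqref{eq:talagrand} by a factor at least $m\log2/(16e^2)\ge\sigma(f)/(16e^2)$. No argument that passes through \eqref{eq:oneclock} can prove \eqref{eq:talagrand}. In this example $\sigma(f)$ is of the order of the number of dyadic time scales on which $f$ decays.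
\end{example}

The proof follows the second half of Example~\ref{ex:parity}: choose $a_i$ proportional to $B_i/A_i$ and write $f-\mathbb Ef=(f-P_af)+(P_af-\mathbb Ef)$. Both parts will be expressed through sums $\sum_i\alpha_iD_iP_ah$, so we first bound such sums.

\section{A smoothing estimate with unequal times}\label{sec:smoothing}

A sum $\sum_i\alpha_iD_ih(x)=\sum_ix_i\,\alpha_i\partial_ih(x)$ looks like a Rademacher sum, but the vector $\partial_ih(x)$ depends on the signs $x_j$, $j\ne i$, so the type inequality does not apply. When $h=P_af$, the noise $\xi$ supplies multipliers that are independent of the vectors. They are centered but not symmetric, so we first extend the type inequality to them. Jensen's inequality is used in the form $\|\mathbb EZ\|_E^p\le\mathbb E\|Z\|_E^p$, also for conditional expectations.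

\begin{lemma}\label{lem:multipliers}
Let $E$ have type $p$ with constant $T$. Let $\zeta_1,\dots,\zeta_n$ be independent bounded real random variables of mean zero, let $\zeta'$ be an independent copy of $\zeta$, and let $V_1,\dots,V_n$ be $p$-integrable $E$-valued random variables such that $(V_1,\dots,V_n)$ is independent of $\zeta$. Then
\[
\mathbb E\Big\|\sum_i\zeta_iV_i\Big\|_E^p\le T^p\sum_i\mathbb E|\zeta_i-\zeta_i'|^p\;\mathbb E\|V_i\|_E^p .
\]
\end{lemma}

\begin{proof}
By independence and Fubini's theorem it suffices to treat fixed vectors $V_i=v_i$. Since $\mathbb E\zeta_i'=0$, we have $\sum_i\zeta_iv_i=\mathbb E[\sum_i(\zeta_i-\zeta_i')v_i\,|\,\zeta]$. The variables $\zeta_i-\zeta_i'$ are independent and symmetric, so the vector $(\zeta_i-\zeta_i')_i$ has the same law as $(\varepsilon_i(\zeta_i-\zeta_i'))_i$ with independent signs $\varepsilon_i$. Jensen's inequality, and then the type inequality for fixed $\zeta,\zeta'$, give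
\[
\mathbb E\Big\|\sum_i\zeta_iv_i\Big\|_E^p\le\mathbb E\Big\|\sum_i\varepsilon_i(\zeta_i-\zeta_i')v_i\Big\|_E^p\le T^p\sum_i\mathbb E|\zeta_i-\zeta_i'|^p\,\|v_i\|_E^p .\qedhere
\]
\end{proof}

This is the only place where the type hypothesis is used. To apply the lemma, start from $D_iP_af(x)=\mathbb E[1\cdot D_if(x\xi)]$. The multiplier $1$ produces no cancellation between different $i$, and we want to replace it by a centered one without changing the expectation. The identity \eqref{eq:IVHV} below does this. It is a version, with unequal times, of the representation formula of Ivanisvili, van Handel and Volberg.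

\begin{lemma}\label{lem:smoothing}
Let $1<p\le2$ and let $E$ have type $p$ with constant $T$. For all $a\in(0,\infty)^n$, $\alpha\in\mathbb R^n$ and $f:\{-1,1\}^n\to E$,
\begin{equation}\label{eq:smoothing}
\Big\|\sum_i\alpha_iD_iP_af\Big\|_p^p\le T^p\sum_i|\alpha_i|^p\,a_i^{-(p-1)}\,\|D_if\|_p^p .
\end{equation}
\end{lemma}

\begin{proof}
Let $\xi$ be as in Section~\ref{sec:operators} and put $\eta_i=\xi_i-e^{-a_i}$, which has mean zero. Since $\xi_i^2=1$, we have $\mathbb E[\eta_i\xi_i]=1-e^{-2a_i}$, and the independence used for \eqref{eq:PD} gives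
\[
\mathbb E[\eta_iD_if(x\xi)]=x_i\,\mathbb E[\eta_i\xi_i]\;\mathbb E\,\partial_if(x\xi)=(1-e^{-2a_i})\,x_i\,\mathbb E\,\partial_if(x\xi).
\]
Comparing with \eqref{eq:PD},
\begin{equation}\label{eq:IVHV}
D_iP_af(x)=r_i\,\mathbb E[\eta_iD_if(x\xi)],\qquad r_i=\frac{e^{-a_i}}{1-e^{-2a_i}} .
\end{equation}
For fixed $x$ the vectors $D_if(x\xi)$ still depend on $\xi$; averaging over $x$ removes this dependence. Let $X$ be uniform on the cube and independent of $\xi$, and put $Y=X\xi$. For each value of $\xi$ the map $x\mapsto x\xi$ is a bijection of the cube, so the conditional law of $Y$ given $\xi$ is uniform. Hence $Y$ is uniform and independent of $\eta$. By \eqref{eq:IVHV}, Jensen's inequality and Lemma~\ref{lem:multipliers},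
\[
\Big\|\sum_i\alpha_iD_iP_af\Big\|_p^p\le\mathbb E\Big\|\sum_i\eta_i\,\alpha_ir_iD_if(Y)\Big\|_E^p\le T^p\sum_i|\alpha_i|^p\,r_i^p\,\mathbb E|\eta_i-\eta_i'|^p\,\|D_if\|_p^p .
\]
The variable $|\eta_i-\eta_i'|=|\xi_i-\xi_i'|$ equals $2$ with probability $2\cdot\frac{1+e^{-a_i}}2\cdot\frac{1-e^{-a_i}}2=\frac{1-e^{-2a_i}}2$ and is $0$ otherwise, so $\mathbb E|\eta_i-\eta_i'|^p=2^{p-1}(1-e^{-2a_i})$. Since $p\le2$, we have $p\ge2(p-1)$ and $e^{-pa_i}\le e^{-2(p-1)a_i}$. With $e^{2a_i}-1\ge2a_i$ this gives
\[
r_i^p\,\mathbb E|\eta_i-\eta_i'|^p=\frac{2^{p-1}e^{-pa_i}}{(1-e^{-2a_i})^{p-1}}\le\Big(\frac2{e^{2a_i}-1}\Big)^{p-1}\le a_i^{-(p-1)} .\qedhere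
\]
\end{proof}

The power of $a_i$ is the right one: for $f=w_{\{1,\dots,n\}}v$, $\alpha_i=1$ and $a_i=1/n$, the left side of \eqref{eq:smoothing} is $(n/e)^p\|v\|_E^p$ and the right side is $T^pn^p\|v\|_E^p$.

\section{Splitting at the time $a$}\label{sec:splitting}

\begin{proposition}\label{prop:split}
Let $1<p\le2$ and let $E$ have type $p$ with constant $T$. For all $n$ and $f:\{-1,1\}^n\to E$,
\[
\|f-\mathbb Ef\|_p^p\le c_pT^p\sum_i\|D_if\|_p^{p-1}\,\|\Delta^{-1}D_if\|_p .
\]
\end{proposition}

\begin{proof}
Write $A_i=\|D_if\|_p$ and $B_i=\|\Delta^{-1}D_if\|_p$, and let $a\in(0,\infty)^n$.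

\emph{Before the time $a$.} By \eqref{eq:calculus}, $f-P_af=\int_0^1\sum_ia_iD_iP_{sa}f\,ds$. Lemma~\ref{lem:smoothing} with times $sa_i$ and $\alpha_i=a_i$ bounds the $p$-th power of the norm of the integrand by $T^p\sum_ia_i^p(sa_i)^{-(p-1)}A_i^p=T^ps^{-(p-1)}\sum_ia_iA_i^p$. Since $\int_0^1s^{-(p-1)/p}\,ds=p$, the triangle inequality gives
\begin{equation}\label{eq:before}
\|f-P_af\|_p\le pT\Big(\sum_ia_iA_i^p\Big)^{1/p}.
\end{equation}

\emph{After the time $a$.} The bound $s^{-(p-1)/p}$ is not integrable at infinity, so we cannot continue along the path. No integration is needed, because $P_af-\mathbb Ef$ is itself a sum of the kind that Lemma~\ref{lem:smoothing} controls, for a different function. Let $F=\Delta^{-1}(f-\mathbb Ef)$. Then $D_iF=\Delta^{-1}D_if$, and since $P_a$ fixes the constant $\mathbb Ef$,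
\[
P_af-\mathbb Ef=P_a(f-\mathbb Ef)=P_a\Delta F=\sum_iD_iP_aF .
\]
Lemma~\ref{lem:smoothing} for $F$ with $\alpha_i=1$ gives
\begin{equation}\label{eq:after}
\|P_af-\mathbb Ef\|_p\le T\Big(\sum_ia_i^{-(p-1)}B_i^p\Big)^{1/p}.
\end{equation}

\emph{Choice of the times.} The term $a_iA_i^p$ increases with $a_i$, the term $a_i^{-(p-1)}B_i^p$ decreases, and both equal $A_i^{p-1}B_i$ at $a_i=B_i/A_i$. If $D_if\not\equiv0$, then $A_i>0$, and $B_i>0$ because $\Delta\Delta^{-1}D_if=D_if$; take $a_i=\theta B_i/A_i$. If $D_if\equiv0$, then $A_i=B_i=0$; take $a_i=1$. With $\Sigma=\sum_iA_i^{p-1}B_i$, the sums in \eqref{eq:before} and \eqref{eq:after} are $\theta\Sigma$ and $\theta^{-(p-1)}\Sigma$, so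
\[
\|f-\mathbb Ef\|_p\le T\big(p\,\theta^{1/p}+\theta^{-(p-1)/p}\big)\Sigma^{1/p}=T\,\theta^{-(p-1)/p}(p\theta+1)\,\Sigma^{1/p}.
\]
For $\theta=\frac{p-1}p$ we have $p\theta+1=p$, and the $p$-th power of $p\,\theta^{-(p-1)/p}$ is $c_p$.
\end{proof}

The freedom to choose each $a_i$ separately is needed. For $p=2$ and a common time $a_i=t$, optimizing \eqref{eq:before} and \eqref{eq:after} over $t$ gives the same bound with $\Sigma$ replaced by $(\sum_iA_i^2)^{1/2}(\sum_iB_i^2)^{1/2}$. In Example~\ref{ex:parity} this is $(\sum_jk_j)^{1/2}(\sum_jk_j^{-1})^{1/2}\ge2^{(m-1)/2}$, while $\Sigma=m$.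

\begin{remark}\label{rem:used}
The proof used only the following: a finite decomposition $f=\sum_Sf_S$ with $f_\emptyset=\mathbb Ef$ on which the operators act by \eqref{eq:diagonal}, hence \eqref{eq:calculus}; the triangle inequality for $\|\cdot\|_p$; and the estimate \eqref{eq:smoothing}. If \eqref{eq:smoothing} holds with $MT^p$ in place of $T^p$, the conclusion holds with $Mc_pT^p$.
\end{remark}

\section{From $\Delta^{-1}$ to the logarithm}\label{sec:hyper}

It remains to show that $\Delta^{-1}$ shrinks $D_if$ by the factor $1/(1+L)$, where $L=\log(\|D_if\|_p/\|D_if\|_1)$. Only one coordinate is involved, so the triangle inequality in $\Delta^{-1}=\int_0^\infty P_s\,ds$ is now harmless. The noise spreads a concentrated function quickly: we show that $\|P_sD_if\|_p$ decays at least like $e^{-Ls}$ for small $s$, and this has integral of order $1/L$. The tool is the following.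

\medskip\noindent\textbf{Bonami's inequality.} \emph{For real $g$ on the cube, $s\ge0$ and $1<q\le p<\infty$ with $e^{-2s}\le\frac{q-1}{p-1}$, one has $\|P_sg\|_p\le\|g\|_q$.}
\medskip

We isolate two elementary facts that will be used again in Section~\ref{sec:product}. At $L=0$ the expression $(1-e^{-L})/L$ means $1$.

\begin{lemma}\label{lem:elementary}
\textup{(a)} Let $1<p\le2$, let $g\ne0$ be a real function in $L^p$ of a probability space, and let $L=\log(\|g\|_p/\|g\|_1)$. For $u\ge0$ and $q=1+(p-1)e^{-2u}$,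
\[
\|g\|_q\le e^{-L(1-e^{-u})}\|g\|_p .
\]
\textup{(b)} For $L\ge0$,
\[
\int_0^\infty e^{-u}e^{-L(1-e^{-u})}\,du=\frac{1-e^{-L}}L\le\frac32\cdot\frac1{1+L}.
\]
\end{lemma}

\begin{proof}
(a) H\"older's inequality gives $\|g\|_q\le\|g\|_1^\lambda\|g\|_p^{1-\lambda}=e^{-L\lambda}\|g\|_p$, where $\lambda\in[0,1]$ is defined by $\frac1q=\lambda+\frac{1-\lambda}p$. Solving for $\lambda$ and using $p-1\le1$,
\[
\lambda=\frac{p-q}{q(p-1)}=\frac{1-e^{-2u}}{1+(p-1)e^{-2u}}\ge\frac{1-e^{-2u}}{1+e^{-2u}}=(1-e^{-u})\,\frac{1+e^{-u}}{1+e^{-2u}}\ge1-e^{-u}.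
\]
Since $L\ge0$, the claim follows.

(b) The substitution $w=1-e^{-u}$ turns the integral into $\int_0^1e^{-Lw}\,dw$. The inequality holds at $L=0$, and for $L>0$ it is equivalent to $\varphi(L)\ge0$, where $\varphi(L)=(1+L)e^{-L}-1+\frac L2$. We have $\varphi(0)=0$ and $\varphi'(L)=\frac12-Le^{-L}\ge\frac12-\frac1e>0$.
\end{proof}

\begin{lemma}\label{lem:log}
Let $1<p\le2$, let $E$ be any Banach space, let $f:\{-1,1\}^n\to E$ with $D_if\not\equiv0$, and let $L=\log(\|D_if\|_p/\|D_if\|_1)$. Then
\[
\|\Delta^{-1}D_if\|_p\le\frac{1-e^{-L}}L\,\|D_if\|_p\le\frac32\cdot\frac{\|D_if\|_p}{1+L}.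
\]
\end{lemma}

\begin{proof}
Bonami's inequality concerns real functions, so we pass to $g=\|D_if\|_E=\|\partial_if\|_E$, which has the same $L^1$ and $L^p$ norms as $D_if$. By \eqref{eq:PD} with all times equal to $s$,
\[
\|P_sD_if(x)\|_E\le e^{-s}\,\mathbb E\|\partial_if(x\xi)\|_E=e^{-s}P_sg(x).
\]
The factor $e^{-s}$ makes the integral in time converge. Bonami's inequality with $q=1+(p-1)e^{-2s}$ and Lemma~\ref{lem:elementary}(a) give $\|P_sD_if\|_p\le e^{-s}e^{-L(1-e^{-s})}\|D_if\|_p$. Now integrate over $s$, using \eqref{eq:calculus} and Lemma~\ref{lem:elementary}(b).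
\end{proof}

In particular the times in Proposition~\ref{prop:split} satisfy $a_i\le\frac32\theta/(1+L)$: the more concentrated the $i$-th derivative, the earlier its clock must stop.

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $E$ have type $p$ with constant $T$. Proposition~\ref{prop:split} is (2) with constant $c_pT^p$. Inserting Lemma~\ref{lem:log} in each nonzero term gives (3) with constant $\frac32c_pT^p$. For $p=2$ this constant is $\frac32\cdot8K^2=12K^2$, which proves Theorem~\ref{thm:A}.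

Conversely, take $f(x)=\sum_ix_iv_i$ as in Section~\ref{sec:intro}. Then $D_if=w_{\{i\}}v_i$ has degree one, so $\Delta^{-1}D_if=D_if$, and the sums in (2) and (3) both equal $\sum_i\|v_i\|_E^p$. Each of (2) and (3) becomes the type $p$ inequality, so $T^p\le C_2$ and $T^p\le C_3$.
\end{proof}

\section{Product spaces}\label{sec:product}

Let $(\Omega,\mu)=\prod_{i=1}^n(\Omega_i,\mu_i)$ be a product of probability spaces. Let $L^q(\mu;E)$ be the Bochner space of almost everywhere limits $f$ of simple functions with $\|f\|_q=(\int\|f\|_E^q\,d\mu)^{1/q}<\infty$; Fubini's theorem and Jensen's inequality hold for such $f$. Let $\mathbb E_i$ be integration in the $i$-th coordinate. The $\mathbb E_i$ are commuting projections and contractions of $L^q(\mu;E)$, and their product is $\mathbb E$. Set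
\[
D_i=I-\mathbb E_i,\qquad \Delta=\sum_iD_i,\qquad P_a=\prod_i(\mathbb E_i+e^{-a_i}D_i),\qquad f_S=\prod_{i\in S}D_i\prod_{i\notin S}\mathbb E_i\,f .
\]
Expanding $I=\prod_i(\mathbb E_i+D_i)$ gives $f=\sum_Sf_S$ with $f_\emptyset=\mathbb Ef$. Since $D_i^2=D_i$ and $D_i\mathbb E_i=0$, the operator $D_i$ fixes $f_S$ if $i\in S$ and annihilates it otherwise. So the first three formulas of \eqref{eq:diagonal} hold, we define $\Delta^{-1}$ on mean-zero functions by the fourth, and \eqref{eq:calculus} follows as before. On the cube $\mathbb E_if$ is the average of $f$ over $x_i=\pm1$, and these are the objects of Section~\ref{sec:operators}.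

\begin{theorem}\label{thm:C}
Let $E$ have type $p\in(1,2]$ with constant $T$.
\begin{enumerate}
\item[(a)] For all $f\in L^p(\mu;E)$,
\[
\|f-\mathbb Ef\|_p^p\le2c_pT^p\sum_i\|D_if\|_p^{p-1}\,\|\Delta^{-1}D_if\|_p .
\]
\item[(b)] Let $p=2$ and write $T=K$. Suppose that for some $\rho\in(0,1]$ one has $\|P_sg\|_2\le\|g\|_{1+e^{-2\rho s}}$ for all $s\ge0$ and all real $g\ge0$ in $L^2(\mu)$. Then for all $f\in L^2(\mu;E)$,
\[
\|f-\mathbb Ef\|_2^2\le\frac{48K^2}\rho\sum_i\frac{\|D_if\|_2^2}{1+\log\big(\|D_if\|_2/\|D_if\|_1\big)} .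
\]
\end{enumerate}
\end{theorem}

On the cube the hypothesis of (b) holds with $\rho=1$ by Bonami's inequality. Some hypothesis on $\mu$ is needed: for $n=1$ we have $D_1f=f-\mathbb Ef$, and if $f$ is the indicator of a set of measure $\delta$, then $\|D_1f\|_2/\|D_1f\|_1=1/(2\sqrt{\delta(1-\delta)})$, so no constant works for all $\mu$.

\begin{proof}
Put $b_j=e^{-a_j}$. The $j$-th factor of $P_a$ is $N_j=\mathbb E_j+b_jD_j=b_jI+(1-b_j)\mathbb E_j$, a convex combination of contractions. Let $P_a^{(i)}=\prod_{j\ne i}N_j$, again a contraction of $L^p(\mu;E)$. Since $N_iD_i=b_iD_i$,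
\begin{equation}\label{eq:factor}
P_aD_i=b_iP_a^{(i)}D_i .
\end{equation}

(a) By Remark~\ref{rem:used} it suffices to prove \eqref{eq:smoothing} with $2T^p$ in place of $T^p$. There are no signs to flip, but the formula for $N_j$ describes another noise: keep coordinate $j$ with probability $b_j$ and resample it otherwise. The decisions to keep or resample will be the multipliers. Let $X,X'$ be independent with law $\mu$, let $\beta_1,\dots,\beta_n\in\{0,1\}$ be independent of each other and of $(X,X')$ with $\mathbb P(\beta_j=1)=b_j$, and let $Y_j=X_j$ if $\beta_j=1$ and $Y_j=X_j'$ if $\beta_j=0$. For each value of $\beta$ the conditional law of $Y$ is $\mu$, so $Y$ has law $\mu$ and is independent of $\beta$. For $h\in L^p(\mu;E)$, integrating out $X'$ gives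
\[
\mathbb E[h(Y)\,|\,X,\beta]=\prod_j\big(\beta_jI+(1-\beta_j)\mathbb E_j\big)h\,(X).
\]
The factors depend on independent variables, so we may average them one at a time. The $j$-th factor has mean $N_j$, hence
\begin{equation}\label{eq:average}
\mathbb E[h(Y)\,|\,X]=P_ah(X).
\end{equation}
Since $\mathbb E[(\beta_i-b_i)\beta_i]=b_i(1-b_i)=-\mathbb E[(\beta_i-b_i)(1-\beta_i)]$, the $i$-th factor multiplied by $\beta_i-b_i$ has mean $b_i(1-b_i)D_i$, hence $\mathbb E[(\beta_i-b_i)h(Y)\,|\,X]=b_i(1-b_i)P_a^{(i)}D_ih(X)$. Taking $h=D_if$ and using \eqref{eq:factor}, we obtain the analog of \eqref{eq:IVHV}: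
\[
D_iP_af(X)=\frac1{1-b_i}\,\mathbb E\big[(\beta_i-b_i)\,D_if(Y)\,\big|\,X\big].
\]
Apply Jensen's inequality and then Lemma~\ref{lem:multipliers} with $\zeta_i=\beta_i-b_i$ and $V_i=\alpha_i(1-b_i)^{-1}D_if(Y)$. Here $|\zeta_i-\zeta_i'|$ is $1$ with probability $2b_i(1-b_i)$ and $0$ otherwise, so
\[
\Big\|\sum_i\alpha_iD_iP_af\Big\|_p^p\le T^p\sum_i|\alpha_i|^p\,\frac{2e^{-a_i}}{(1-e^{-a_i})^{p-1}}\,\|D_if\|_p^p .
\]
Since $p-1\le1$, we have $e^{-a_i}\le e^{-(p-1)a_i}$, so the fraction is at most $2(e^{a_i}-1)^{-(p-1)}\le2a_i^{-(p-1)}$.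

(b) Fix $i$ with $D_if\ne0$, and let $g=\|D_if\|_E$ and $L=\log(\|g\|_2/\|g\|_1)$. In Lemma~\ref{lem:log} the decay $e^{-s}$ and the full noise $P_sg$ were available together because $g$ did not depend on $x_i$. Now $g$ may depend on $x_i$, and \eqref{eq:factor} yields the decay only at the price of removing the noise from coordinate $i$. We therefore spend half of the time on each purpose. By \eqref{eq:factor} and commutation, $P_sD_if=e^{-s/2}P^{(i)}_{s/2}P_{s/2}D_if$. By \eqref{eq:average}, $\|P_{s/2}D_if\|_E\le P_{s/2}g$ almost everywhere. Put $u=\rho s/2$. The hypothesis at time $s/2$ has exponent $1+e^{-2u}$, so Lemma~\ref{lem:elementary}(a) gives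
\[
\|P_sD_if\|_2\le e^{-s/2}\|P_{s/2}g\|_2\le e^{-s/2}\|g\|_{1+e^{-2u}}\le e^{-u}e^{-L(1-e^{-u})}\|D_if\|_2 ,
\]
where $e^{-s/2}\le e^{-u}$ because $\rho\le1$. Integrating with $ds=\frac2\rho\,du$ and using \eqref{eq:calculus} and Lemma~\ref{lem:elementary}(b),
\[
\|\Delta^{-1}D_if\|_2\le\frac2\rho\cdot\frac{1-e^{-L}}L\,\|D_if\|_2\le\frac3{\rho\,(1+L)}\,\|D_if\|_2 .
\]
Insert this in (a), where $2c_2=16$, to get the constant $48K^2/\rho$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DH}
Cl\'ement Deslandes and Christian Houdr\'e,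
\emph{Variance Bounds: Some Old and Some New},
arXiv:2401.03063 (2024).

\end{thebibliography}
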